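# Unital matrix algebras commuting in norm with finite sets: the hyperfinite II$_1$ factor is separably $\mathcal Z$-stable

## 1. Rotating one copy of $M_k$ into another along a cutoff

Let $B$ be a unital C$^*$-algebra containing two commuting copies of $M_k$: unital homomorphisms $\Theta,\Psi:M_k\to B$ with $[\Theta(x),\Psi(y)]=0$ for all $x,y$. (Homomorphism always means $*$-homomorphism, and $e_{ij}$ are the matrix units of $M_k$.) The *flip* is
$$S=\sum_{i,j}\Theta(e_{ij})\Psi(e_{ji}),\qquad P=\tfrac12(1-S).$$
Let also $b\in B$, $0\le b\le 1$, commute with $\Theta(M_k)$ and $\Psi(M_k)$. The *cut-off flip* is the unitary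
$$U=\exp(i\pi bP),\qquad\text{and we put}\qquad \Theta'(x)=U\Theta(x)U^* .$$

**Example.** Take $B=C([0,1],M_2\otimes M_2)$, $\Theta(x)=x\otimes1$, $\Psi(x)=1\otimes x$ (constant functions) and $b(t)=t$. Then $S$ exchanges the two tensor factors of $\mathbb C^2\otimes\mathbb C^2$, and $P$ is the rank-one projection onto the antisymmetric vector $(\xi_1\otimes\xi_2-\xi_2\otimes\xi_1)/\sqrt2$, where $\xi_1,\xi_2$ is the standard basis. Here $U(t)=1-P+e^{i\pi t}P$ runs from $1$ to $1-2P=S$, so $\Theta'$ runs from $x\otimes1$ at $t=0$ to $S(x\otimes 1)S=1\otimes x$ at $t=1$.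

So $\Theta'$ agrees with $\Theta$ where $b=0$ and with $\Psi$ where $b=1$. In between it is something else, but always an exact homomorphism, because it is a unitary conjugate of $\Theta$. Compare this with the average $c^2\Psi(x)+s^2\Theta(x)$ with $c^2+s^2=1$: if $c^2=s^2=\frac12$, it sends $e_{11}$ to the mean of two distinct commuting projections, which is not a projection.

**Lemma 1.** In the situation above:

1. $S=S^*$, $S^2=1$, $S\Theta(x)S=\Psi(x)$, so $P$ is a projection, and $U=1-P+Pe^{i\pi b}$.
2. If $c=c^*\in B$ commutes with $\Theta(M_k)$, $\Psi(M_k)$ and $b$, and $bc=c$, then $\Theta'(x)c=\Psi(x)c$ and $c\,\Theta'(x)=c\,\Psi(x)$ for all $x\in M_k$.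
3. If $d\in B$ commutes with $\Theta(M_k)$ and $\Psi(M_k)$ (but perhaps not with $b$), then $\|[\Theta'(x),d]\|\le2\pi\|[b,d]\|\,\|x\|$ for all $x\in M_k$.

*Proof.* (1) We have $S^*=\sum\Theta(e_{ji})\Psi(e_{ij})=S$. In
$$S^2=\sum_{i,j,p,l}\Theta(e_{ij}e_{pl})\Psi(e_{ji}e_{lp})$$
only $j=p$, $i=l$ survive, which leaves $\sum_{i,j}\Theta(e_{ii})\Psi(e_{jj})=1$. Next,
$$S\Theta(e_{pl})=\sum_{i,j}\Theta(e_{ij}e_{pl})\Psi(e_{ji})=\sum_i\Theta(e_{il})\Psi(e_{pi}),\qquad \Psi(e_{pl})S=\sum_{i,j}\Theta(e_{ij})\Psi(e_{pl}e_{ji})=\sum_i\Theta(e_{il})\Psi(e_{pi}).$$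
So $S\Theta(x)=\Psi(x)S$, which is the third claim since $S^2=1$. Hence $P$ is a projection. It commutes with $b$, so $(bP)^n=b^nP$ for $n\ge1$, and summing the exponential series gives $U=1-P+Pe^{i\pi b}$.

(2) Note that $c$ commutes with $S$, $P$ and $U$. From $bc=c$ we get $e^{i\pi b}c=e^{i\pi}c=-c$, so $Uc=(1-P)c-Pc=Sc$. Taking adjoints, $U^*c=cU^*=(Uc)^*=(Sc)^*=Sc$. Therefore
$$\Theta'(x)c=U\Theta(x)U^*c=U\Theta(x)Sc=Uc\,\Theta(x)S=Sc\,\Theta(x)S=S\Theta(x)S\,c=\Psi(x)c .$$
Apply this to $x^*$ and take adjoints to get $c\,\Theta'(x)=c\,\Psi(x)$.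

(3) For $h=h^*$,
$$[e^{ih},d]=\int_0^1\frac{d}{dt}\Big(e^{ith}\,d\,e^{i(1-t)h}\Big)dt=\int_0^1e^{ith}\,i[h,d]\,e^{i(1-t)h}\,dt ,$$
so $\|[e^{ih},d]\|\le\|[h,d]\|$. As $d$ commutes with $P$, we have $[U,d]=P[e^{i\pi b},d]$ and $\|[U,d]\|\le\pi\|[b,d]\|$. The same argument with $-b$ gives $\|[U^*,d]\|\le\pi\|[b,d]\|$. Since $d$ commutes with $\Theta(x)$,
$$[U\Theta(x)U^*,d]=[U,d]\,\Theta(x)U^*+U\Theta(x)\,[U^*,d],$$
and the bound follows. $\square$

What the cut-off flip is for: inside a tracial von Neumann algebra we shall have a copy $\Theta$ of $M_k$ that commutes well with a given finite set except on a piece of small trace. We choose $b$ of small trace, equal to $1$ around the bad piece, and replace $\Theta$ there by a better copy $\Psi$. In $\|\cdot\|_2$ this moves $\Theta$ very little. We repeat, and pass to the limit. The outcome is *operator norm* commutation, which is what C$^*$-algebraic $\mathcal Z$-stability requires.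

## 2. Separable $\mathcal Z$-stability and the three theorems

**Strongly self-absorbing algebras.** A separable unital C$^*$-algebra $D\ne\mathbb C$ is *strongly self-absorbing* if there is an isomorphism $D\to D\otimes D$ that is approximately unitarily equivalent to $x\mapsto x\otimes 1$. Such algebras are simple and nuclear. Two examples matter here: the Jiang–Su algebra $\mathcal Z$ and the universal UHF algebra $\mathcal Q=\varinjlim M_{r!}$. About $\mathcal Z$ we use only that it is strongly self-absorbing and that $\mathcal Q\cong\mathcal Q\otimes\mathcal Z$. (Jiang–Su: infinite-dimensional simple unital AF algebras are $\mathcal Z$-stable.)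

**Definition.** A C$^*$-algebra $E$ is *$D$-stable* if $E\cong E\otimes D$. A C$^*$-algebra $B$ is *separably $D$-stable* if for every separable C$^*$-subalgebra $C\subseteq B$ there is a separable $D$-stable C$^*$-subalgebra $E$ with $C\subseteq E\subseteq B$.

*Small examples.* $M_n$ is not separably $\mathcal Z$-stable: taking $C=M_n$ forces $E=M_n$, while $M_n\otimes\mathcal Z$ is infinite-dimensional. A separable $\mathcal Z$-stable algebra is separably $\mathcal Z$-stable, with $E$ the whole algebra.

The question comes from Ilijas Farah and Gábor Szabó, "Coronas and strongly self-absorbing C$^*$-algebras", arXiv:2411.02274 (2024): *is the hyperfinite II$_1$ factor $\mathcal R$, regarded as a C$^*$-algebra with its operator norm, separably $\mathcal Z$-stable?* The answer is yes.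

**Tracial conventions.** Throughout, $(M,\tau)$ is a von Neumann algebra with a faithful normal tracial state, acting on $L^2(M,\tau)$, and $\|x\|_2=\tau(x^*x)^{1/2}$. We use the following textbook facts.

- $\|xyz\|_2\le\|x\|\,\|y\|_2\,\|z\|$, and $\|x^*\|_2=\|x\|_2$.
- The left and right supports of $y\in M$ have equal trace; $\tau(\bigvee p_i)\le\sum\tau(p_i)$ for finitely many projections.
- On bounded sets, $\|\cdot\|_2$-convergence implies strong, hence ultraweak, convergence. The unit ball of $M$ is $\|\cdot\|_2$-complete, and norm-closed balls are ultraweakly compact.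

For $k\ge2$ consider the following condition.

> $(D_k)$ For every finite $G\subset M$ and $\delta>0$ there is a unital homomorphism $\Psi:M_k\to M$ with $\|[\Psi(e_{ij}),g]\|_2<\delta$ for all $g\in G$ and all $i,j$.

**Theorem A.** Let $(M,\tau)$ satisfy $(D_k)$. For every finite $F\subset M$ and $\varepsilon>0$ there is a unital homomorphism $\Theta:M_k\to M$ such that, in operator norm, $\operatorname{dist}(a,\,M\cap\Theta(M_k)')\le\varepsilon$ for all $a\in F$. In particular $\|[\Theta(x),a]\|\le2\varepsilon\|x\|$ for all $x\in M_k$, $a\in F$.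

**Theorem B.** If $(M,\tau)$ satisfies $(D_k)$ for all $k\ge2$, then $M$ is separably $\mathcal Q$-stable, hence separably $\mathcal Z$-stable. In particular this holds for $\mathcal R$.

**Theorem C.** For a II$_1$ factor $M$ with separable predual the following are equivalent:

1. $M$ is McDuff, i.e. $M\cong M\bar\otimes\mathcal R$;
2. $M$ is separably $\mathcal Z$-stable;
3. $M$ is separably $\mathcal Q$-stable;
4. $M$ is separably $D$-stable for some strongly self-absorbing $D$ (by convention $D\ne\mathbb C$);
5. for every $k\ge2$, finite $F\subset M$ and $\varepsilon>0$ there is a unital homomorphism $\Theta:M_k\to M$ with $\operatorname{dist}(a,M\cap\Theta(M_k)')\le\varepsilon$ for all $a\in F$.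

**$\mathcal R$ satisfies $(D_k)$ for all $k$, and so does $M\bar\otimes\mathcal R$ for every II$_1$ factor $M$.** By uniqueness of the hyperfinite II$_1$ factor, $\mathcal R$ is the weak closure of $M_k^{\otimes\infty}$ in its tracial representation. Given a finite $G$, approximate each $g\in G$ in $\|\cdot\|_2$ by some $g'$ in $M_k^{\otimes n}$ (respectively in $M\otimes M_k^{\otimes n}$), with one $n$ for all $g$. Let $\Psi$ map $M_k$ onto the $(n+1)$-st tensor factor. Then $[\Psi(e_{ij}),g']=0$, so $\|[\Psi(e_{ij}),g]\|_2=\|[\Psi(e_{ij}),g-g']\|_2\le2\|g-g'\|_2$.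

## 3. Three elements treated by hand, and where tracial commutation stops

**Subalgebras of the CAR algebra.** Let $A\subset\mathcal R$ be the *norm* closure of $\bigcup_nM_2^{\otimes n}$. If $C\subseteq A$, take $E=A$: it is an infinite-dimensional simple unital AF algebra, so it is $\mathcal Z$-stable. But $\mathcal R$ is the weak closure, which is far larger.

**One normal element.** Let $M$ be any II$_1$ factor and $a\in M$ normal. By the spectral theorem there is $a'=\sum_l\lambda_lf_l$ with finitely many nonzero orthogonal projections $f_l$, $\sum f_l=1$, and $\|a-a'\|\le\varepsilon$. Each corner $f_lMf_l$ is a II$_1$ factor, so it contains a unital copy $\Theta_l$ of $M_k$. Then $\Theta=\sum_l\Theta_l$ is unital, $a'$ commutes with $\Theta(M_k)$, and $\operatorname{dist}(a,M\cap\Theta(M_k)')\le\varepsilon$. A single normal element therefore puts no condition on $M$, and the content of Theorem A lies in handling several elements at once.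

**First approach: take $\Psi$ from $(D_k)$ and hope.** This fails, and $\mathcal R$ shows it explicitly. Write $\mathcal R$ as the weak closure of $M_2^{\otimes\infty}$, and let $\Psi_m$ be the embedding of $M_2$ onto the $m$-th factor. The diagonal matrices generate a copy of $L^\infty(\{1,2\}^{\mathbb N},\mu)$, where $\mu$ is the product of uniform measures, and $w_m=\Psi_m(e_{12}+e_{21})$ implements the map $\sigma_m$ that switches the $m$-th coordinate. Let $a=1_A$, where
$$A=\{\omega:\ \text{the first coordinate equal to }2\text{ occurs at an even position}\}.$$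
If a $2$ occurs among the first $m-1$ coordinates, switching the $m$-th one does not matter. So
$$\|[w_m,a]\|_2^2=\|w_maw_m^*-a\|_2^2=\mu(A\,\triangle\,\sigma_mA)\le2^{-(m-1)}\to0 .$$
On the other hand, take the set of $\omega$ starting with $m-1$ ones followed by $2,2$. It has measure $2^{-m-1}>0$, and on it $\sigma_m$ moves the first $2$ from position $m$ to position $m+1$, which changes the parity. Hence
$$\|[w_m,a]\|=\|w_maw_m^*-a\|=1\qquad\text{for every }m .$$
For $d\in\Psi_m(M_2)'$ we have $[w_m,a]=[w_m,a-d]$, so $\operatorname{dist}(a,\mathcal R\cap\Psi_m(M_2)')\ge\frac12$ for every $m$. (Also $a\notin A_{\mathrm{CAR}}$, the CAR algebra of the first example, since its elements $x$ satisfy $\|[w_m,x]\|\to0$.)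

The failure is concentrated on the cylinder projection $q_m=e_{11}^{\otimes(m-1)}$, of trace $2^{-(m-1)}$: the element $a(1-q_m)$ depends only on the first $m-1$ coordinates, so it commutes with $\Psi_m$. In this example one can repair $\Psi_m$ directly. Choose unital copies $\Theta^{(1)},\Theta^{(2)}$ of $M_2$ in the corners of the nonzero projections $aq_m$ and $(1-a)q_m$. Then
$$\Theta(x)=\Psi_m(x)(1-q_m)+\Theta^{(1)}(x)+\Theta^{(2)}(x)$$
is a unital homomorphism commuting exactly with $a$, and $\|\Theta(x)-\Psi_m(x)\|_2\le2\|x\|2^{-(m-1)/2}$.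

This repair used two special features: the bad projection $q_m$ commutes with both $a$ and $\Psi_m(M_2)$, and we could solve the commutation problem exactly inside $q_m$. In general neither holds. The proof replaces the first by slowly varying functions on a staircase of projections (Section 5). It replaces the second by one more map from $(D_k)$, whose own bad projection is far smaller, and then iterates (Sections 6 and 7).

## 4. Small exceptional projections, and the ultrapower

**Averaging.** This produces elements of the commutant. Let $K\subset U(k)$ be the finite group of signed permutation matrices. It spans $M_k$: we have $e_{ii}=\frac12(1-(1-2e_{ii}))$, and $e_{ij}$ is $e_{ii}$ times a permutation matrix. The span of a group is closed under products. For a unital homomorphism $\Theta:M_k\to B$ put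
$$E_\Theta(y)=\frac1{|K|}\sum_{u\in K}\Theta(u)\,y\,\Theta(u)^*\qquad(y\in B).$$
Then $\|E_\Theta(y)\|\le\|y\|$. Conjugation by $\Theta(v)$, $v\in K$, permutes the summands, so $E_\Theta(y)\in\Theta(M_k)'$. Since $\Theta(u)y\Theta(u)^*-y=[\Theta(u),y]\Theta(u)^*$,
$$\|E_\Theta(y)-y\|\le\max_{u\in K}\|[\Theta(u),y]\| ,\tag{1}$$
and when $B=M$ the same holds with $\|\cdot\|_2$ in place of $\|\cdot\|$ on both sides.

**The ultrapower.** Fix a free ultrafilter $\omega$ on $\mathbb N$ and let
$$M^\omega=\ell^\infty(M)\big/\{(x_m):\lim_\omega\|x_m\|_2=0\}.$$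
The denominator is a norm-closed two-sided ideal by $\|xyz\|_2\le\|x\|\|y\|_2\|z\|$. So $M^\omega$ is a C$^*$-algebra, and it contains $M$ as constant sequences because $\tau$ is faithful. We use it only as a C$^*$-algebra. It turns relations that hold up to small $\|\cdot\|_2$ into exact ones. The next lemma says what an operator norm estimate in $M^\omega$ means back in $M$: it holds off a projection of small trace.

**Lemma 2.**

(a) For $y\in M$, $t>0$ and $q=1_{(t^2,\infty)}(y^*y)$ we have $\|y(1-q)\|\le t$ and $\tau(q)\le\|y\|_2^2/t^2$.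

(b) If $(y_m)$ is bounded in $M$ and its image $y\in M^\omega$ has $\|y\|\le r$, then $\lim_\omega\tau\big(1_{(t^2,\infty)}(y_m^*y_m)\big)=0$ for every $t>r$.

*Proof.* (a) $\|y(1-q)\|^2=\|(1-q)y^*y(1-q)\|\le t^2$, and $t^2q\le y^*y$ gives $t^2\tau(q)\le\|y\|_2^2$.

(b) Let $g(\lambda)=\max(\lambda-r^2,0)$, a continuous function. Continuous functional calculus passes through the quotient map, so $(g(y_m^*y_m))_m$ represents $g(y^*y)$. This is $0$ because $0\le y^*y\le r^2$. Thus $\lim_\omega\|g(y_m^*y_m)\|_2=0$. On $[0,\infty)$ we have $1_{(t^2,\infty)}\le g^2/(t^2-r^2)^2$, hence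
$$\tau\big(1_{(t^2,\infty)}(y_m^*y_m)\big)\le\frac{\|g(y_m^*y_m)\|_2^2}{(t^2-r^2)^2}\longrightarrow0\quad\text{along }\omega.\qquad\square$$

## 5. A staircase of projections in $\Theta(M_k)'$

The next lemma replaces "$q$ commutes with everything". It builds an increasing chain of projections above $q$, commuting with $\Theta(M_k)$, such that each $g\in G$ moves each level by at most one step. The trace grows only by a fixed factor per step. Functions that vary slowly along the staircase then almost commute with $G$ in *operator* norm.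

**Lemma 3.** Let $\Theta:M_k\to M$ be a unital homomorphism, $G=G^*\subset M$ a finite set of contractions, $q\in M$ a projection, $N\ge1$. There are projections $p_0\le p_1\le\dots\le p_{2N-1}$ in $M\cap\Theta(M_k)'$ with $q\le p_0$ and
$$\tau(p_{2N-1})\le\big(k^2(|G|+1)\big)^{2N}\tau(q)$$
and the following property. Put $D_0=p_0$, $D_j=p_j-p_{j-1}$ for $1\le j\le2N-1$, and $D_{2N}=1-p_{2N-1}$. For all real $\lambda_0,\dots,\lambda_{2N}$ the element $T_\lambda=\sum_j\lambda_jD_j$ satisfies
$$\|[T_\lambda,g]\|\le2\max_j|\lambda_{j+1}-\lambda_j|\qquad(g\in G).$$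

*Proof.* **Step 1: construct the chain.** Let $p_0$ be the supremum of the left supports of $\Theta(e_{il})q$ over all $i,l$. Given $p_j$, let $p_{j+1}$ be the supremum of the left supports of $\Theta(e_{il})gp_j$ over all $i,l$ and all $g\in G\cup\{1\}$.

The range of $p_{j+1}$ is the closed span of the vectors $\Theta(e_{il})gp_j\xi$. Since $\Theta(e_{i'l'})\Theta(e_{il})$ is $0$ or $\Theta(e_{i'l})$, this space is $\Theta(M_k)$-invariant, so $\Theta(x)p_{j+1}=p_{j+1}\Theta(x)p_{j+1}$ for all $x$. Using this for $x$ and $x^*$ gives $p_{j+1}\in\Theta(M_k)'$. Since $gp_j\xi=\sum_i\Theta(e_{ii})gp_j\xi$, the range of $p_{j+1}$ contains the range of $gp_j$ for each $g\in G\cup\{1\}$. Thus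
$$p_j\le p_{j+1},\qquad(1-p_{j+1})\,g\,p_j=0\quad(g\in G).\tag{2}$$
In the same way $p_0\in\Theta(M_k)'$ and $q\le p_0$.

**Step 2: bound the traces.** The left support of $\Theta(e_{il})gp_j$ has the same trace as its right support, which is at most $p_j$. There are at most $k^2(|G|+1)$ such elements, so $\tau(p_{j+1})\le k^2(|G|+1)\tau(p_j)$. Likewise $\tau(p_0)\le k^2\tau(q)$. Going from $p_0$ to $p_{2N-1}$ takes $2N-1$ steps, which gives the stated bound.

**Step 3: each $g$ is tridiagonal.** Let $i\ge j+2$. Then $j+1\le i-1\le2N-1$, $D_i\le1-p_{i-1}\le1-p_{j+1}$ and $D_j\le p_j$, so $D_igD_j=D_i(1-p_{j+1})gp_jD_j=0$ by (2). For $i\le j-2$ we have $D_igD_j=(D_jg^*D_i)^*=0$, because $g^*\in G$.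

**Step 4: the commutator.** The $D_j$ are orthogonal with sum $1$, so
$$[T_\lambda,g]=\sum_{i,j}(\lambda_i-\lambda_j)D_igD_j=\sum_j(\lambda_{j+1}-\lambda_j)D_{j+1}gD_j+\sum_j(\lambda_j-\lambda_{j+1})D_jgD_{j+1}.$$
In each of the two sums the terms have pairwise orthogonal initial spaces and pairwise orthogonal ranges. So the norm of each sum is the maximum of the norms of its terms, which is at most $\max_j|\lambda_{j+1}-\lambda_j|$. $\square$

## 6. Exchanging $\Theta$ for a better copy over a set of small trace

Fix a nonempty finite set $F$ of contractions in $M$ and put $L=k^2(4|F|+1)$.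

**Definition.** A tuple $(\Theta,(d_a)_{a\in F},q,\varepsilon)$ is *admissible* if $\Theta:M_k\to M$ is a unital homomorphism, $d_a\in M\cap\Theta(M_k)'$, $\|d_a\|\le1$, $q\in M$ is a projection, and $\|(a-d_a)(1-q)\|\le\varepsilon$ for all $a\in F$.

So $d_a$ is a candidate for an element of $\Theta(M_k)'$ close to $a$, and it is good off $q$. In the example of Section 3, with $F=\{a\}$, $\Theta=\Psi_m$, $q=q_m$ and $d_a=a(1-q_m)$, the tuple is admissible with $\varepsilon=0$.

**Proposition 4.** Assume $(D_k)$. Let $(\Theta,(d_a),q,\varepsilon)$ be admissible, $N\ge1$, $\eta,\kappa>0$. Then there is an admissible $(\Theta',(d_a'),q',\varepsilon+\frac{6\pi}N+\eta)$ with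
$$\tau(q')\le\kappa\qquad\text{and}\qquad\|\Theta'(x)-\Theta(x)\|_2\le4\|x\|\,(L^{2N}\tau(q))^{1/2}\quad(x\in M_k).$$

Two things about the quantifiers. The norm error grows by $6\pi/N+\eta$, and the price of a large $N$ is the factor $L^{2N}$ in the movement, where $L$ depends only on $k$ and $F$. And $\kappa$ is completely free, so the *next* bad projection can be made small enough to beat the factor $L^{2N}$ of the next step.

*Proof.* **Step 1: three functions on the staircase.** We want $c$ concentrated near $q$ (there the new copy acts), $s$ living away from $q$ (there the old $d_a$ is good), and a cutoff $b$ for the flip that equals $1$ on all of $c$ and decays only after $c$ has died. Apply Lemma 3 with $G=\{a,a^*,d_a,d_a^*:a\in F\}$, so $|G|\le4|F|$, and define $c=\sum c_jD_j$, $s=\sum s_jD_j$, $b=\sum b_jD_j$ by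

- $c_j=\cos\frac{\pi j}{2N}$, $s_j=\sin\frac{\pi j}{2N}$ for $0\le j\le N$, and $c_j=0$, $s_j=1$ for $N\le j\le2N$;
- $b_j=1$ for $0\le j\le N$, and $b_j=\frac{2N-j}N$ for $N\le j\le2N$.

These commute with each other and with $\Theta(M_k)$. Moreover $c^2+s^2=1$ and $bc=c$. Since $s_0=0$, $s$ is supported under $1-p_0\le1-q$, so $s=(1-q)s=s(1-q)$. Since $b_{2N}=0$, the support projection $s(b)$ of $b$ is at most $p_{2N-1}$, so
$$\tau(s(b))\le L^{2N}\tau(q).\tag{3}$$
The increments of $c_j$ and $s_j$ are at most $\frac\pi{2N}$ and those of $b_j$ at most $\frac1N$ in absolute value, so Lemma 3 gives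
$$\|[c,a]\|,\ \|[s,a]\|\le\tfrac\pi N,\qquad\|[b,d_a]\|\le\tfrac2N\qquad(a\in F).\tag{4}$$

**Step 2: candidates in $M$.** By $(D_k)$ choose unital homomorphisms $\Psi_m:M_k\to M$ with $\|[\Psi_m(e_{ij}),g]\|_2<1/m$ for all $i,j$ and all $g$ in the finite set consisting of $b,c,s$, all $\Theta(e_{il})$, and all $a,d_a$ $(a\in F)$. Put
$$S_m=\sum_{i,j}\Theta(e_{ij})\Psi_m(e_{ji}),\quad P_m=\tfrac12(1-\operatorname{Re}S_m),\quad U_m=\exp(i\pi b^{1/2}P_mb^{1/2}),\quad\Theta_m'=U_m\Theta(\cdot)U_m^* .$$
In $M$ the copies $\Theta$ and $\Psi_m$ need not commute, and $P_m$ need not commute with $b$. The real part and the symmetric placement of $b^{1/2}$ make the exponent $i$ times a self-adjoint element. So $U_m$ is a unitary and $\Theta_m'$ is an exact unital homomorphism $M_k\to M$.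

**Step 3: the movement is small in $\|\cdot\|_2$, for every $m$.** Every term of the exponential series of $U_m-1$ begins with $b^{1/2}=s(b)b^{1/2}$, so $U_m-1=s(b)(U_m-1)$ and $\|U_m-1\|_2\le2\,\tau(s(b))^{1/2}$. Hence, by (3),
$$\|\Theta'_m(x)-\Theta(x)\|_2=\|[U_m,\Theta(x)]\|_2=\|[U_m-1,\Theta(x)]\|_2\le2\|x\|\,\|U_m-1\|_2\le4\|x\|(L^{2N}\tau(q))^{1/2}.$$

**Step 4: the new approximants.** Put
$$y_a=cac+sd_as,\qquad d'_{a,m}=E_{\Theta'_m}(y_a)\in M\cap\Theta'_m(M_k)' .$$
The element $y_a$ is the product of the row $(c\ \ s)$, the matrix $\operatorname{diag}(a,d_a)$ and the column $(c\ \ s)^*$. The row has norm $1$ because $c^2+s^2=1$, so $\|y_a\|\le1$ and $\|d'_{a,m}\|\le1$.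

**Step 5: pass to $M^\omega$.** Let $\Psi,S,P,U,\Theta',d_a'$ be the maps and elements in $M^\omega$ represented by these sequences; then $d_a'=E_{\Theta'}(y_a)$. By the choice of the $\Psi_m$, the algebra $\Psi(M_k)$ commutes with $\Theta(M_k)$, with $b,c,s$, and with all $a,d_a$. So $\Theta$, $\Psi$, $b$ are as in Lemma 1 with $B=M^\omega$. In particular $S=S^*$, so $P=\frac12(1-S)$ is the projection of that lemma. It commutes with $b$, so $b^{1/2}Pb^{1/2}=bP$, and $U$ is exactly the cut-off flip. The elements $c$ and $s$ commute with $\Theta(M_k)$, $\Psi(M_k)$ and $b$, hence with $U$ and with $\Theta'(M_k)$.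

**Step 6: $y_a$ almost commutes with $\Theta'(M_k)$.** On the $c$-part the new copy is $\Psi$: since $bc=c$, Lemma 1(2) gives $\Theta'(x)c=\Psi(x)c$ and $c\,\Theta'(x)=c\,\Psi(x)$. As $\Psi(x)$ commutes with $a$ and $c$,
$$\Theta'(x)\,cac=\Psi(x)\,cac=cac\,\Psi(x)=cac\,\Theta'(x).$$
On the $s$-part we use that $d_a$ commutes with $\Theta(M_k)$ (admissibility) *and* with $\Psi(M_k)$, so only $[b,d_a]$ matters. By Lemma 1(3) and (4), $\|[\Theta'(x),d_a]\|\le2\pi\cdot\frac2N\|x\|=\frac{4\pi}N\|x\|$. Since $s$ commutes with $\Theta'(x)$, we have $[\Theta'(x),sd_as]=s[\Theta'(x),d_a]s$, of norm at most $\frac{4\pi}N\|x\|$. Adding the two parts, $\|[\Theta'(u),y_a]\|\le\frac{4\pi}N$ for $u\in K$, so (1) gives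
$$\|d_a'-y_a\|\le\tfrac{4\pi}N .\tag{5}$$

**Step 7: $y_a$ is close to $a$.** From $c^2a=cac+c[c,a]$ and $s^2a=sas+s[s,a]$,
$$a-y_a=s(a-d_a)s+c[c,a]+s[s,a].$$
Since $s=(1-q)s$, we have $\|s(a-d_a)s\|=\|s(a-d_a)(1-q)s\|\le\|(a-d_a)(1-q)\|\le\varepsilon$. The region near $q$, where $d_a$ may be bad, does not enter. With (4), $\|a-y_a\|\le\varepsilon+\frac{2\pi}N$. Together with (5),
$$\|a-d_a'\|_{M^\omega}\le\varepsilon+\tfrac{6\pi}N=:r\qquad(a\in F).$$

**Step 8: return to $M$.** Let $t=r+\eta$ and $q_{a,m}=1_{(t^2,\infty)}\big((a-d'_{a,m})^*(a-d'_{a,m})\big)$. By Lemma 2(b), $\lim_\omega\tau(q_{a,m})=0$ for each of the finitely many $a\in F$. So there is an $m$ with $\tau(q_{a,m})\le\kappa/|F|$ for all $a\in F$. Fix it and put $\Theta'=\Theta'_m$, $d_a'=d'_{a,m}$ and $q'=\bigvee_aq_{a,m}$ (from here on these letters denote objects in $M$). Then $\tau(q')\le\kappa$, and by Lemma 2(a)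
$$\|(a-d_a')(1-q')\|\le\|(a-d_a')(1-q_{a,m})\|\le t=\varepsilon+\tfrac{6\pi}N+\eta .$$
The movement bound is Step 3. $\square$

## 7. Summing the moves: proof of Theorem A

**Step 1: normalize.** We may enlarge $F$ so that it is nonempty. Dividing by $R=\max(1,\max_{a\in F}\|a\|)$ and replacing $\varepsilon$ by $\min(\varepsilon/R,\frac12)$, we may assume that $F$ consists of contractions and $0<\varepsilon<1$. Choose integers $N_n\ge1$ with $6\pi/N_n\le2^{-n-4}\varepsilon$, and put
$$\eta_n=2^{-n-4}\varepsilon,\qquad\kappa_n=4^{-n}L^{-2N_n}\qquad(n\ge0).$$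
The choice of $\kappa_n$ is made so that the $n$-th move costs at most $4\cdot2^{-n}$.

**Step 2: start.** This is the first approach of Section 3, now used only as an initial tuple. For $\Theta_0$ from $(D_k)$ let $\beta=\max\{\|[\Theta_0(u),a]\|_2:u\in K,\,a\in F\}$. Each $u\in K$ is a sum of $k$ terms $\pm e_{ij}$, so $(D_k)$ lets us make $\beta$ as small as we like. Put $d_a^{(0)}=E_{\Theta_0}(a)$. By the $\|\cdot\|_2$ version of (1), $\|a-d_a^{(0)}\|_2\le\beta$. Lemma 2(a) with $t=\varepsilon/4$ yields, for each $a$, a projection of trace at most $16\beta^2/\varepsilon^2$ off which $a-d_a^{(0)}$ has norm at most $\varepsilon/4$. Let $q_0$ be the supremum of these. If $\beta$ is small enough, $\tau(q_0)\le16|F|\beta^2/\varepsilon^2\le\kappa_0$, and $(\Theta_0,(d_a^{(0)}),q_0,\varepsilon_0)$ with $\varepsilon_0=\varepsilon/4$ is admissible.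

**Step 3: iterate.** Applying Proposition 4 to the $n$-th tuple with $N=N_n$, $\eta=\eta_n$, $\kappa=\kappa_{n+1}$, we get admissible tuples $(\Theta_n,(d_a^{(n)}),q_n,\varepsilon_n)$ with $\tau(q_n)\le\kappa_n\to0$,
$$\varepsilon_n\le\tfrac\varepsilon4+\sum_{i\ge0}\big(2^{-i-4}+2^{-i-4}\big)\varepsilon=\tfrac\varepsilon4+\sum_{i\ge0}2^{-i-3}\varepsilon=\tfrac\varepsilon2,$$
$$\|\Theta_{n+1}(x)-\Theta_n(x)\|_2\le4\|x\|(L^{2N_n}\kappa_n)^{1/2}=4\cdot2^{-n}\|x\| .$$

**Step 4: the limit homomorphism.** For each $x$ the sequence $\Theta_n(x)$ is $\|\cdot\|_2$-Cauchy and bounded by $\|x\|$ in norm, so it has a $\|\cdot\|_2$-limit $\Theta(x)\in M$ with $\|\Theta(x)\|\le\|x\|$. Multiplication is $\|\cdot\|_2$-continuous on bounded sets and the adjoint is $\|\cdot\|_2$-isometric. So $\Theta:M_k\to M$ is a unital homomorphism.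

**Step 5: the limit approximants.** The unit ball of $M$ is ultraweakly compact and $F$ is finite, so along some subnet $d_a^{(n)}\to d_a$ ultraweakly for all $a\in F$.

First, $d_a\in\Theta(M_k)'$. Since $[\Theta_n(x),d_a^{(n)}]=0$,
$$\|[\Theta(x),d_a^{(n)}]\|_2=\|[\Theta(x)-\Theta_n(x),d_a^{(n)}]\|_2\le2\|\Theta(x)-\Theta_n(x)\|_2\to0 ,$$
so the bounded elements $[\Theta(x),d_a^{(n)}]$ tend to $0$ ultraweakly. Along the subnet they also tend ultraweakly to $[\Theta(x),d_a]$, because left and right multiplication by a fixed element are ultraweakly continuous. Hence $[\Theta(x),d_a]=0$.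

Second, $\|a-d_a\|\le\varepsilon/2$. We have $\|(a-d_a^{(n)})q_n\|_2\le2\tau(q_n)^{1/2}\to0$, and these elements are bounded, so they tend to $0$ ultraweakly. Thus $a-d_a$ is the ultraweak limit along the subnet of $(a-d_a^{(n)})(1-q_n)$, which have norm at most $\varepsilon_n\le\varepsilon/2$. Norm-closed balls are ultraweakly closed.

Therefore $\operatorname{dist}(a,M\cap\Theta(M_k)')\le\varepsilon/2\le\varepsilon$. For the last claim, any $d\in M\cap\Theta(M_k)'$ satisfies $[\Theta(x),a]=[\Theta(x),a-d]$, so $\|[\Theta(x),a]\|\le2\|x\|\|a-d\|$. Take the infimum over $d$. $\square$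

**Why $\varepsilon=0$ is impossible.** Let $F=\{u,v\}\subset\mathcal R$ be two unitaries with $uv=e^{2\pi i\theta}vu$, $\theta$ irrational, generating $\mathcal R$ as a von Neumann algebra. (They exist: the crossed product of $L^\infty(\mathbb T)$ by an irrational rotation is a hyperfinite II$_1$ factor.) If $u,v\in\Theta(M_k)'$, then, as $\Theta(M_k)$ is $*$-closed, it commutes with $F\cup F^*$. So $\Theta(M_k)\subseteq\mathcal R\cap\mathcal R'=\mathbb C$, which is impossible for a unital homomorphism with $k\ge2$.

## 8. From finite sets to separable $\mathcal Q$-stable subalgebras: proof of Theorem B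

We need one recognition theorem. For a C$^*$-algebra $E$ let $E_\infty=\ell^\infty(E)/c_0(E)$, containing $E$ as constant sequences.

**Theorem (Rørdam, *Classification of nuclear C$^*$-algebras*, Thm. 7.2.2; Toms–Winter, *Strongly self-absorbing C$^*$-algebras*, Thm. 2.2).** Let $D$ be strongly self-absorbing. A separable unital C$^*$-algebra $E$ satisfies $E\cong E\otimes D$ if and only if there is a unital homomorphism $D\to E_\infty\cap E'$.

The limits here are in operator norm, which is why $(D_k)$ alone does not suffice and Theorem A does.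

*Proof of Theorem B.* **Step 1: close up $C$ under the maps of Theorem A.** Let $C\subseteq M$ be separable and $E_0=C^*(C\cup\{1\})$. Given a separable $E_n$, pick a dense sequence $(x_l)$ in $E_n$ (depending on $n$). By Theorem A, for each $r\ge2$ choose a unital homomorphism $\theta_{n,r}:M_{r!}\to M$ with $\operatorname{dist}(x_l,\,M\cap\theta_{n,r}(M_{r!})')\le1/r$ for $l\le r$. Let
$$E_{n+1}=C^*\Big(E_n\cup\bigcup_r\theta_{n,r}(M_{r!})\Big),\qquad E=\overline{\bigcup_nE_n}.$$
Then $E$ is separable, $1_M\in E$, and $C\subseteq E\subseteq M$.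

**Step 2: almost central matrix algebras inside $E$.** Claim: for every finite $X\subset E$, $\delta>0$ and $r_0$ there are $r\ge r_0$ and a unital $\theta:M_{r!}\to E$ with $\|[\theta(y),x]\|\le\delta\|y\|$ for all $x\in X$, $y\in M_{r!}$. Indeed, for some $n$ each $x\in X$ is within $\delta/8$ of an element $x_l$ of the sequence of $E_n$. Choose $r\ge\max(r_0,2)$ larger than all the indices $l$ involved and with $\frac2r\le\frac{3\delta}4$. Then $\theta=\theta_{n,r}$ has range in $E_{n+1}\subseteq E$ and
$$\|[\theta(y),x]\|\le2\|y\|\,\|x-x_l\|+\|[\theta(y),x_l]\|\le\big(\tfrac\delta4+\tfrac2r\big)\|y\|\le\delta\|y\| .$$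

**Step 3: one sequence for all of $E$.** Let $(z_j)$ be dense in $E$. Applying Step 2 with $X=\{z_1,\dots,z_i\}$, $\delta=1/i$, successively with $r_0=r_{i-1}+1$, we get $r_1<r_2<\cdots$ and unital $\theta_i:M_{r_i!}\to E$ with $\sup_{\|y\|\le1}\|[\theta_i(y),x]\|\le2\|x-z_j\|+\frac1i$ for $x\in E$ and $i\ge j$. Hence
$$\lim_i\sup_{\|y\|\le1}\|[\theta_i(y),x]\|=0\qquad(x\in E).$$

**Step 4: a homomorphism $\mathcal Q\to E_\infty\cap E'$.** View $\mathcal Q=\overline{\bigcup_rM_{r!}}$ with unital inclusions. For $y\in M_{r!}$ let $\Phi(y)\in E_\infty$ be the class of $(\theta_i(y))_i$, where $y$ is regarded as an element of $M_{r_i!}$ when $r_i\ge r$, and the finitely many other entries are $0$. Regarding $y$ as an element of a larger $M_{r'!}$ changes only finitely many entries, so $\Phi$ is a well-defined contractive unital homomorphism on $\bigcup_rM_{r!}$. It extends to $\mathcal Q$. By Step 3 its range commutes with $E$.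

**Step 5: conclude.** The algebra $\mathcal Q$ is strongly self-absorbing, so the recognition theorem gives $E\cong E\otimes\mathcal Q$. Since $\mathcal Q\cong\mathcal Q\otimes\mathcal Z$,
$$E\cong E\otimes\mathcal Q\cong E\otimes\mathcal Q\otimes\mathcal Z\cong E\otimes\mathcal Z .\tag{6}$$
So $M$ is separably $\mathcal Q$-stable and separably $\mathcal Z$-stable. By Section 2, $\mathcal R$ satisfies $(D_k)$ for all $k$. Therefore $\mathcal R$ is separably $\mathcal Z$-stable. $\square$

## 9. The McDuff property is exactly what is needed: proof of Theorem C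

**McDuff's theorem** (*Central sequences and the hyperfinite factor*, 1970). A II$_1$ factor $M$ with separable predual satisfies $M\cong M\bar\otimes\mathcal R$ if and only if $M^\omega\cap M'$ is noncommutative.

**(1)⇒(5).** $M\cong M\bar\otimes\mathcal R$ satisfies $(D_k)$ for all $k$ by Section 2. (The isomorphism preserves the traces because the trace of a II$_1$ factor is unique.) Apply Theorem A.

**(5)⇒(3)⇒(2).** The proof of Theorem B used $(D_k)$ only through Theorem A, that is, through (5). This gives (3), and the chain (6), valid for every $\mathcal Q$-stable $E$, gives (2).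

**(2)⇒(4).** Take $D=\mathcal Z$.

**(4)⇒(1).** The purpose is to turn norm central sequences in a subalgebra into tracial central sequences of $M$. Since $M$ has separable predual, it is $\|\cdot\|_2$-separable. So there is a separable C$^*$-algebra $C\subset M$ containing $1_M$ and $\|\cdot\|_2$-dense in $M$. Let $E$ be a separable $D$-stable C$^*$-algebra with $C\subseteq E\subseteq M$; its unit is $1_M$. By the recognition theorem there is a unital homomorphism $D\to E_\infty\cap E'$. If $\|x_m\|\to0$ then $\|x_m\|_2\to0$, so there is a canonical homomorphism $E_\infty\to M^\omega$, the identity on $E$. Composing, we get a unital homomorphism $D\to M^\omega\cap E'$.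

Next, $M^\omega\cap E'=M^\omega\cap M'$. Let $(x_m)$ represent an element of $M^\omega\cap E'$, and let $y\in M$, $y'\in E$. From $\|[x_m,y]-[x_m,y']\|_2\le2\|x_m\|\,\|y-y'\|_2$ we get $\lim_\omega\|[x_m,y]\|_2\le2\sup_m\|x_m\|\,\|y-y'\|_2$. The right side can be made arbitrarily small because $E$ is $\|\cdot\|_2$-dense.

Finally, $D$ is simple and unital, so the homomorphism $D\to M^\omega\cap M'$ is injective. And $D$ is noncommutative, because a simple unital commutative C$^*$-algebra is $\mathbb C$. So $M^\omega\cap M'$ is noncommutative, and McDuff's theorem gives (1). $\square$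

**The hypothesis cannot be dropped.** The factor $L(\mathbb F_2)$ does not have property $\Gamma$, which means that $M^\omega\cap M'=\mathbb C$ for $M=L(\mathbb F_2)$. This is commutative, so $L(\mathbb F_2)$ is not McDuff, and by Theorem C it is not separably $\mathcal Z$-stable. By (5), some finite subset of $L(\mathbb F_2)$ admits no $\Theta$ as in Theorem A for some $k$ and $\varepsilon$, although by Section 3 every single normal element of $L(\mathbb F_2)$ admits one for all $k$ and $\varepsilon$.
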